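# A linear bound for $\gamma$ of product-quotient surfaces of general type

## 1. The action of $C_G(R)\times C_G(R)$ on $(C_1\times C_2)/R$

We work over $\mathbb C$. Let $G$ be a finite group acting faithfully on two compact Riemann surfaces $C_1,C_2$ of genera $g(C_1),g(C_2)\ge2$. For a subgroup $R\le G$ acting diagonally put
$$X_R=(C_1\times C_2)/R .$$
Write $Z=C_G(R)$ for the centralizer of $R$ in $G$. The group $Z\times Z$ acts on $C_1\times C_2$ by $(a,b)(x,y)=(ax,by)$. Since $a$ and $b$ commute with every $r\in R$, this action commutes with the diagonal action of $R$, and so it descends to $X_R$. The two factors move independently, although $G$ itself acts only diagonally.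

**Which pairs act trivially on $X_R$?** If $(a,b)$ does, then for every $(x,y)$ there is some $r\in R$ with $(ax,by)=(rx,ry)$. So $C_1\times C_2$ is the finite union, over $r\in R$, of the closed sets $\{(x,y): ax=rx,\ by=ry\}$. Since $C_1\times C_2$ is irreducible, one of these sets is everything. For that $r$ we have $ax=rx$ for all $x$ and $by=ry$ for all $y$, so $a=b=r$ by faithfulness. Hence the kernel has at most $|R|$ elements, and
$$X_R \text{ has at least } |C_G(R)|^2/|R| \text{ automorphisms.}\tag{1}$$

Three cases to keep in mind: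

- $R=1$: all of $G\times G$ acts on $C_1\times C_2$.
- $G$ abelian and $R=G$: then $Z=G$, and we get at least $|G|$ automorphisms of $X_G$, although $G$ has been divided out.
- $R=G$ with trivial center: then $Z=1$, and (1) says nothing.

What is this for? A surface of general type has few automorphisms, at most a constant times its holomorphic Euler characteristic $\chi$. So (1) bounds $\chi$ of a resolution of $X_R$ from below by a constant times $|C_G(R)|^2/|R|$. We want to show that when $X_G$ comes from a surface $S$ of general type, $|G|$ is at most a constant times $\chi(\mathcal O_S)$; a bound for the singularities of $X_G$ will follow. For abelian $G$ the choice $R=G$ does this at once. For general $G$ we shall look for a subgroup $R$ whose centralizer has bounded index, such that the elements of $G$ outside $R$ hardly influence $\chi(\mathcal O_S)$.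

## 2. Quotient models, the invariant $\gamma$, and the two theorems

**Definition (product-quotient surface).** The *quotient model* is $X=X_G=(C_1\times C_2)/G$. It is a normal projective surface with finitely many cyclic quotient singularities. The minimal resolution $S\to X$ of its singularities is a *product-quotient surface*. We write $p_g(S)=h^0(S,K_S)$, $q(S)=h^1(S,\mathcal O_S)$ and
$$\chi(S)=\chi(\mathcal O_S)=1-q(S)+p_g(S).$$
For a subgroup $R\le G$, $S_R$ denotes the minimal resolution of $X_R$.

**Branch data.** Put $B_i=C_i/G$ and $h_i=g(B_i)$. Let $P_i\subset B_i$ be the set of branch points and $r_i=|P_i|$. For $p\in P_i$ fix a point $\tilde p\in C_i$ over $p$. Its stabilizer $H_p$ is cyclic of some order $m_p\ge2$, and it acts on the tangent line at $\tilde p$ by a faithful character $\varepsilon_p:H_p\to\mathbb C^*$. The Hurwitz formula reads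
$$2h_i-2+\sum_{p\in P_i}\Big(1-\frac1{m_p}\Big)=\frac{2g(C_i)-2}{|G|}>0 .\tag{2}$$
The stabilizer of $(x,y)\in C_1\times C_2$ is the cyclic group $H_x\cap H_y$, where $H_x,H_y$ are the stabilizers of $x,y$. It acts faithfully on both tangent directions, so there are no quasi-reflections, and $\mathrm{Sing}(X)$ is exactly the image of the points with nontrivial stabilizer. All singular points lie over pairs $(p,q)\in P_1\times P_2$.

**Definition (type, continued fraction, $\gamma$).** A singularity has type $\frac1n(1,a)$, with $0<a<n$ and $\gcd(a,n)=1$, if it is locally $\mathbb C^2$ modulo $(x,y)\mapsto(\zeta x,\zeta^ay)$, $\zeta=e^{2\pi i/n}$. Let $0<a'<n$ with $aa'\equiv1\pmod n$, and let $\frac na=[b_1,\dots,b_l]=b_1-\frac1{b_2-\cdots}$ be the Hirzebruch–Jung continued fraction, all $b_i\ge2$. Then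
$$\gamma(x)=\gamma\Big(\frac an\Big)=\frac16\Big(\frac{a+a'}n+\sum_{i=1}^l(b_i-3)\Big),\qquad \gamma(X)=\sum_{x\in\mathrm{Sing}(X)}\gamma(x).$$

Some values by hand:

- $\frac12(1,1)$: $2=[2]$, so $\gamma=\frac16(1-1)=0$.
- $\frac1n(1,1)$: $n=[n]$, so $\gamma=\frac16(\frac2n+n-3)=\frac{(n-1)(n-2)}{6n}$.
- $\frac1n(1,n-1)$: $n-1$ twos and $a=a'=n-1$, so $\gamma=\frac16(\frac{2(n-1)}n-(n-1))=-\frac{(n-1)(n-2)}{6n}$.
- $\frac15(1,2)$: $\frac52=[3,2]$ and $a'=3$, so $\gamma=\frac16(1+0-1)=0$.

So $\gamma$ takes both signs, and a single singularity can have large $\gamma$. It is known that $\gamma(X)+p_g(S)$ is a nonnegative integer; in particular $\gamma(X)\ge-p_g(S)$. The problem asks for a bound from the other side. It comes from Ingrid Bauer and Roberto Pignatelli, "Product-Quotient Surfaces: new invariants and algorithms", arXiv:1308.5508 (2013).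

**Conjecture.** There is an explicit function $\Gamma=\Gamma(p_g,q)$ such that for the quotient model $X$ of every product-quotient surface $S$ of general type, $\gamma(X)\le\Gamma(p_g(S),q(S))$.

Here "explicit" means that $\Gamma:\mathbb N\times\mathbb N\to\mathbb R$ is finite-valued and effectively computable, by a formula or an algorithm. Showing only that the supremum is finite for each $(p_g,q)$ is not enough.

**Constants.** For integers $d\ge1$ put
$$J(d)=d^{\,28\,d^{\,d+1}},\qquad \Phi(d)=4\cdot10^{14}J(d)^4,\qquad d_0=1,\quad d_{i+1}=\Phi(d_i),$$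
$$A_0=0,\qquad A_{j+1}=A_j+\lfloor28\log_2d_{A_j}\rfloor+1,\qquad J_*=J(d_{A_{29}}),\qquad C=1047816\,J_*^2 .$$
The constant $C$ is enormous, but it is absolute and computable.

**Theorem 1.** For every product-quotient surface $S$ of general type,
$$|G|\le C\,\chi(S),\qquad \gamma(X)\le C\,\chi(S)=C\,(1-q(S)+p_g(S)).$$
So the conjecture is true, with $\Gamma(p_g,q)=C\cdot\max(0,1-q+p_g)$.

**Theorem 2.** (a) For every $c<1$ there are product-quotient surfaces of general type with $q=0$, $p_g$ arbitrarily large and $\gamma(X)\ge c\,p_g(S)$. (b) There are product-quotient surfaces with $p_g=q=0$ and $\gamma(X)$ arbitrarily large.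

Part (a) says that linear growth is the optimal order, and part (b) that "general type" cannot be dropped.

**Facts we quote.**

- For $Y$ minimal of general type: $\chi(\mathcal O_Y)\ge1$ (Castelnuovo); $1\le K_Y^2\le9\chi(\mathcal O_Y)$, the upper bound being the Bogomolov–Miyaoka–Yau (BMY) inequality; and $h^0(kK_Y)=\frac{k(k-1)}2K_Y^2+\chi(\mathcal O_Y)$ for $k\ge2$. Moreover every birational self-map of $Y$ is an automorphism.
- Xiao (Ann. of Math. 139 (1994), 51–77; J. Algebraic Geom. 4 (1995), 701–793): for $Y$ minimal of general type, $|\mathrm{Aut}(Y)|\le42^2K_Y^2$. Another explicit constant in place of $42^2$ would only change constants below.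
- The Atiyah–Bott holomorphic Lefschetz formula on curves, recalled in Section 6.
- Quotient singularities are rational.

## 3. From $|G|$ to $\gamma$: a count over each pair of branch points

This section shows that a bound on $r_1r_2|G|$ suffices.

**Lemma 1.** $\gamma(X)\le r_1r_2|G|/6$.

**Step 1: one singularity of order $n$ has $\gamma<n/6$.** We claim that $n\ge1+\sum_{i=1}^l(b_i-1)$. For $l=1$ we have $n=b_1$ and equality. For $l\ge2$ write $\frac a{a_2}=[b_2,\dots,b_l]$ with $0<a_2<a$. Then $\frac na=b_1-\frac{a_2}a$, so $n=b_1a-a_2\ge(b_1-1)a+1$. Since $uv\ge u+v-1$ for $u,v\ge1$, this gives $n\ge(b_1-1)+a$, and induction applied to $a$ proves the claim. Hence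
$$\sum(b_i-3)\le n-1-2l\le n-3 .$$
With $(a+a')/n<2$ we get $\gamma(x)<\frac{n-1}6<\frac n6$.

**Step 2: the orders over a fixed pair $(p,q)$ sum to at most $|G|$.** The points $x$ of $X$ over $(p,q)$ are the $G$-orbits in $G\tilde p\times G\tilde q$, a set with $|G|^2/(m_pm_q)$ elements. The orbit belonging to $x$ has $|G|/n_x$ elements, where $n_x$ is the order of the stabilizer. Counting, $\sum_x\frac1{n_x}=\frac{|G|}{m_pm_q}$. The stabilizer lies in conjugates of both $H_p$ and $H_q$, so $n_x^2\le m_pm_q$. Therefore
$$\sum_xn_x=\sum_x\frac{n_x^2}{n_x}\le m_pm_q\cdot\frac{|G|}{m_pm_q}=|G| .$$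

**Step 3: sum.** Adding over the $r_1r_2$ pairs, $\gamma(X)\le\frac16\sum_x n_x\le\frac16r_1r_2|G|$. $\square$

## 4. The Euler characteristic as a sum of traces, and the identity term

This section turns $\chi$ into a sum over the group, computes it in small cases, and tries the most direct estimate. Let
$$L_i(g)=\sum_j(-1)^j\operatorname{tr}\big(g\mid H^j(C_i,\mathcal O_{C_i})\big)=1-\operatorname{tr}\big(g\mid H^1(C_i,\mathcal O_{C_i})\big).$$
Since quotient singularities are rational, $H^j(\mathcal O_{S_R})=H^j(\mathcal O_{X_R})=H^j(\mathcal O_{C_1\times C_2})^R$. By Künneth, the alternating sum of the traces of $g$ on $H^j(\mathcal O_{C_1\times C_2})$ is $L_1(g)L_2(g)$. Averaging over $R$ gives, for every subgroup $R\le G$,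
$$|R|\,\chi(S_R)=\sum_{g\in R}L_1(g)L_2(g).\tag{3}$$
In particular the right side is always real. The same description gives $q(S)=h_1+h_2$ and, by duality, $p_g(S)=\dim\big(H^0(K_{C_1})\otimes H^0(K_{C_2})\big)^G$.

**Free diagonal action.** If $G$ acts freely on $C_1\times C_2$, then each $g\ne1$ acts freely on one of the two curves, and its $L_i$ there is $0$. So $|G|\chi(S)=(g(C_1)-1)(g(C_2)-1)$, the term of $g=1$, and $\gamma(X)=0$.

**The Klein quartic.** Let $C_1=C_2$ be the Klein quartic (genus 3) with $G=PSL(2,7)$ of order $168$ acting in the same way on both; here $h_i=0$ and the stabilizers have orders $2,3,7$. The space $H^1(\mathcal O)$ is a $3$-dimensional irreducible representation, whose character is $3,-1,0,1,\alpha,\bar\alpha$ on the classes of elements of order $1,2,3,4,7,7$, of sizes $1,21,56,42,24,24$; here $\alpha^2+\alpha+2=0$. So $L=-2,\,2,\,1,\,0,\,1-\alpha,\,1-\bar\alpha$. Since $(1-\alpha)^2=-1-3\alpha$ and $\alpha+\bar\alpha=-1$, the two classes of order $7$ contribute $24(-2+3)=24$ in total. Formula (3) gives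
$$4+21\cdot4+56+0+24=168,$$
so $\chi(S)=1$. The identity contributes only $4$ of the $168$.

**The identity-term attempt.** The term of $g=1$ in (3), for $R=G$, is $(g(C_1)-1)(g(C_2)-1)$. By Hurwitz' bound $|G|\le84(g(C_i)-1)$ it is at least $|G|^2/7056$. If the other terms together had absolute value at most half of this, we would get $|G|\chi(S)\ge|G|^2/14112$, so $|G|\le14112\,\chi(S)$, and we would be nearly done. A sensible person would therefore try to show that elements $g\ne1$ contribute little when $|G|$ is large.

**Where it stops.** Let $n\ge5$ be odd, $C_1=C_2:\ y^2=x^n-1$, of genus $\frac{n-1}2$, and let $G=\mathbb Z/n$ act by $x\mapsto\zeta x$ on both. The characters of $G$ on $H^1(\mathcal O)$ are $\zeta^{-j}$, $1\le j\le\frac{n-1}2$ (they are dual to those of $H^0(K)$, which has basis $x^{j-1}dx/y$). So with $u=\zeta^{-k}$ the product $L_1L_2$ at the $k$-th power of the generator is $\big(1-\sum_{j=1}^{(n-1)/2}u^j\big)^2$. This is a polynomial in $u$ of degree $n-1$ with constant term $1$, so its sum over all $n$ values of $u$ is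 $n$. Thus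
$$\sum_{g\in G}L_1(g)L_2(g)=n,\qquad\text{while the identity term is}\quad\Big(\frac{n-3}2\Big)^2 .$$
For large $n$ almost all of the identity term is cancelled by the others. We shall see in Section 10 that $\gamma(X)=\frac{n-1}2$ here. So general type must enter the argument beyond $g(C_i)\ge2$.

**The terms of an abelian group.** Formula (3) for $R=G$ abelian does not need to be estimated term by term. If $S$ is of general type with minimal model $Y$, then by (1) $|\mathrm{Aut}(Y)|\ge|G|$, and Xiao and BMY give $|G|\le42^2\cdot9\,\chi(S)=15876\,\chi(S)$. (So in the example above, where $\chi(S)=1$, $S$ is not of general type once $n>15876$.) This treats all group elements together. The same argument for a subgroup $R$ gives the key lower bound.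

**Lemma 2.** Let $S$ be of general type. For every subgroup $R\le G$,
$$\sum_{g\in R}L_1(g)L_2(g)\ge\frac{|C_G(R)|^2}{15876}.$$

*Proof.* The map $X_R\to X$ is finite, so $S_R$ dominates $S$ by a generically finite rational map. After blowing up $S_R$ so that this map becomes a morphism, pluricanonical forms pull back injectively, so $S_R$ is of general type. Let $Y_R$ be its minimal model. By (1),
$$\frac{|C_G(R)|^2}{|R|}\le|\mathrm{Bir}(S_R)|=|\mathrm{Aut}(Y_R)|\le42^2K_{Y_R}^2\le42^2\cdot9\,\chi(S_R)=15876\,\chi(S_R).$$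
Multiply by $|R|$ and use (3). $\square$

For $R=1$ this is the Hurwitz estimate with a worse constant; for $R=G$ abelian it is the bound just proved. We shall need something in between. That argument requires few branch points, and the next section disposes of the cases with many.

## 5. A volume estimate, and every case except $h_1=h_2=0$, $r_1,r_2\le14$

The purpose here is to bound $K_Y^2$ from below by a nef divisor pulled back from the curves $B_i$. For $\theta\in[0,1]\cap\mathbb Q$ put
$$D_i(\theta)=K_{B_i}+\sum_{p\in P_i}\min\Big(\theta,1-\frac1{m_p}\Big)p,\qquad d_i(\theta)=\deg D_i(\theta).$$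
Let $f_i:S\to B_i$ be the natural maps and $Y$ the minimal model of $S$.

**Lemma 3.** Let $S$ be of general type. If $d_1(\theta)>0$ and $d_2(1-\theta)>0$, then
$$9\chi(S)\ge K_Y^2\ge2|G|\,d_1(\theta)\,d_2(1-\theta).$$

**Step 1: orders along exceptional curves.** Fix a singular point over $(p,q)$, with stabilizer of order $n$, and local coordinates $t,s$ of $B_1,B_2$ at $p,q$. An $m_p$-th root $x$ of the pullback of $t$ is a local coordinate on $C_1$; as $x^{m_p}=t$ is invariant, the stabilizer multiplies $x$ by roots of unity. Similarly take $y$ with $y^{m_q}=s$. So the point is $\frac1n(1,a)$ in the coordinates $x,y$, and its minimal resolution is toric. Each exceptional curve $E_j$ corresponds to a primitive vector $(\alpha_j,\beta_j)$, with $\alpha_j,\beta_j>0$, of the lattice $\mathbb Z^2+\mathbb Z\frac1n(1,a)\subset\frac1n\mathbb Z^2$, and $x^uy^v$ has order $u\alpha_j+v\beta_j$ along $E_j$. Since $n\alpha_j\ge1$, $n\beta_j\ge1$ and $n$ divides $m_p$ and $m_q$,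
$$m_p\alpha_j\ge1,\qquad m_q\beta_j\ge1 .\tag{4}$$
The form $\frac{dx}x\wedge\frac{dy}y$ is, in each toric chart with coordinates $\xi,\eta$, a nonzero constant times $\frac{d\xi}\xi\wedge\frac{d\eta}\eta$, so it has a simple pole along each $E_j$. Hence for $n\mid N$ the invariant form $(dx\wedge dy)^N=(xy)^N(\frac{dx}x\wedge\frac{dy}y)^N$ has order $N(\alpha_j+\beta_j-1)$ along $E_j$. (Check: $\frac1n(1,1)$ has one curve, with vector $(\frac1n,\frac1n)$, and order $-N\frac{n-2}n$.)

**Step 2: the canonical divisor of $S$.** Let $N$ be a common multiple of all $m_p,m_q$, and let $\omega_i$ be a nonzero rational section of $NK_{B_i}$. The pullback of $\omega_1\otimes\omega_2$ to $C_1\times C_2$ is $G$-invariant, so it gives a rational section of $NK_S$. Away from the exceptional curves, $C_1\times C_2\to X$ is étale up to finitely many points, and $dt^N=m_p^N\,x^{N(m_p-1)}dx^N$ with $x^{N(m_p-1)}=t^{N(1-1/m_p)}$; the same holds for $s$. Along $E_j$ we add the order of $(dx\wedge dy)^N$ from Step 1. The divisor of our section is therefore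
$$f_1^*\Big(\mathrm{div}\,\omega_1+N\sum_p\big(1-\tfrac1{m_p}\big)p\Big)+f_2^*\Big(\mathrm{div}\,\omega_2+N\sum_q\big(1-\tfrac1{m_q}\big)q\Big)+N\sum_j(\alpha_j+\beta_j-1)E_j .$$

**Step 3: splitting off an effective part.** Put $u_p=\max(0,1-\frac1{m_p}-\theta)$ and $v_q=\max(0,\theta-\frac1{m_q})$. Then $1-\frac1{m_p}=\min(\theta,1-\frac1{m_p})+u_p$ and $1-\frac1{m_q}=\min(1-\theta,1-\frac1{m_q})+v_q$. So $K_S\sim_{\mathbb Q}H+Z$ with
$$H=f_1^*D_1(\theta)+f_2^*D_2(1-\theta),\qquad Z=f_1^*\sum_pu_pp+f_2^*\sum_qv_qq+\sum_j(\alpha_j+\beta_j-1)E_j .$$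
Nonexceptional curves have nonnegative coefficients in $Z$. For $E_j$ over $(p,q)$, the functions $t=x^{m_p}$ and $s=y^{m_q}$ have orders $m_p\alpha_j$ and $m_q\beta_j$, so its coefficient is
$$m_p\alpha_j\Big(u_p+\frac1{m_p}\Big)+m_q\beta_j\Big(v_q+\frac1{m_q}\Big)-1\ \ge\ (1-\theta)+\theta-1=0 .$$
Here we used (4), $u_p+\frac1{m_p}\ge1-\theta$ and $v_q+\frac1{m_q}\ge\theta$. So $Z\ge0$. This is why the two parameters have to be $\theta$ and $1-\theta$.

**Step 4: compare volumes.** $H$ is nef, being a sum of pullbacks of divisors of positive degree. If $F_i$ is a fiber of $f_i$, then $F_1F_2=\deg(S\to B_1\times B_2)=|G|$, so $H^2=2|G|\,d_1(\theta)d_2(1-\theta)>0$. For $k$ sufficiently divisible, $kK_S\sim kH+kZ$ with $kZ$ effective. For large $k$, $h^2(kH)=h^0(K_S-kH)=0$, because $(K_S-kH)H<0$ and $H$ is nef. Riemann–Roch then gives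
$$\frac{k(k-1)}2K_Y^2+\chi(S)=h^0(kK_S)\ge h^0(kH)\ge\frac{k^2}2H^2+O(k).$$
Divide by $k^2/2$ and let $k\to\infty$: $K_Y^2\ge H^2$. Finally $K_Y^2\le9\chi(S)$ by BMY. $\square$

**Lemma 4.** (i) Always $d_i(6/7)\ge\frac1{42}$ and $d_i(6/7)\ge\frac{r_i}{168}$. (ii) Unless $h_i=0$ and $r_i\le14$, also $d_i(1/7)\ge\frac17$ and $d_i(1/7)\ge\frac{r_i}{105}$.

*Proof of (i).* Each summand $\min(\frac67,1-\frac1{m_p})$ is at least $\frac12$.

- $h_i\ge2$: $d_i\ge2+\frac{r_i}2$.
- $h_i=1$: by (2) $r_i\ge1$, and $d_i\ge\frac{r_i}2$.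
- $h_i=0$, $r_i\ge5$: $d_i\ge\frac{r_i}2-2\ge\frac{r_i}{10}\ge\frac12$.
- $h_i=0$, $r_i=4$: by (2) not all $m_p$ are $2$, so $d_i\ge\frac32+\frac23-2=\frac16$.
- $h_i=0$, $r_i=3$, orders $m_1\le m_2\le m_3$: with $m'=\min(m,7)$ we have $d_i=1-\sum\frac1{m'}$. If $m_1\ge3$, then $m_3\ge4$ by (2), and $\sum\le\frac{11}{12}$. If $(m_1,m_2)=(2,3)$, then $m_3\ge7$ and $\sum=\frac{41}{42}$. If $(m_1,m_2)=(2,4)$, then $m_3\ge5$ and $\sum\le\frac{19}{20}$. If $m_1=2$ and $m_2\ge5$, then $\sum\le\frac9{10}$. The case $m_1=m_2=2$ contradicts (2).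
- $h_i=0$, $r_i\le2$ contradicts (2).

So $d_i\ge\frac1{42}$ always. When $h_i=0$ and $r_i\le4$ we have $\frac1{42}\ge\frac{r_i}{168}$, and in the other cases $d_i\ge\frac{r_i}{168}$ is visible.

*Proof of (ii).* Here $d_i(1/7)=2h_i-2+\frac{r_i}7$. For $h_i\ge2$ it is at least $2+\frac{r_i}7$. For $h_i=1$ it is $\frac{r_i}7$ with $r_i\ge1$. For $h_i=0$, $r_i\ge15$ it is $\frac{r_i-14}7$, which is at least $\frac17$, and at least $\frac{r_i}{105}$ because $15(r_i-14)\ge r_i$ is equivalent to $r_i\ge15$. $\square$

**Case A: for some $i$, it is not true that $h_i=0$ and $r_i\le14$.** By symmetry let $i=1$. Take $\theta=\frac17$ in Lemma 3 and use Lemma 4(ii) for $d_1(\frac17)$ and (i) for $d_2(\frac67)$. Then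
$$9\chi(S)\ge2|G|\cdot\frac17\cdot\frac1{42}\quad\Longrightarrow\quad|G|\le1323\,\chi(S),$$
$$9\chi(S)\ge2|G|\cdot\frac{r_1}{105}\cdot\frac{r_2}{168}\quad\Longrightarrow\quad r_1r_2|G|\le79380\,\chi(S).$$
By Lemma 1, $\gamma(X)\le13230\,\chi(S)$. Both constants are below $C$, so Theorem 1 holds in Case A.

**What the volume estimate cannot reach.** If $h_1=h_2=0$ and $r_1,r_2\le4$, then $d_1(\theta)\le-2+4\theta$ and $d_2(1-\theta)\le-2+4(1-\theta)$. Positivity would need $\theta>\frac12$ and $\theta<\frac12$ at once, so Lemma 3 never applies. From now on we are in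

**Case B: $h_1=h_2=0$ and $r_1,r_2\le14$.**

## 6. Lefschetz numbers of elements with many conjugates or large index in $H_p$

We now find out which $g$ can have large $L_i(g)$. Put $P=P_1\sqcup P_2$, so $|P|\le28$, and let $\iota(g)=[G:C_G(g)]$ be the size of the conjugacy class $[g]$. For $1\ne h\in H_p$ put
$$\varphi_p(h)=\frac1{|1-\varepsilon_p(h)|}.$$
Write $\varepsilon_p(h)=e^{2\pi ik/m_p}$ with $0<k<m_p$, and $\|k\|=\min(k,m_p-k)$. Since $\sin u\ge\frac{2u}\pi$ on $[0,\frac\pi2]$,
$$\varphi_p(h)=\frac1{2\sin(\pi\|k\|/m_p)}\le\frac{m_p}{4\|k\|}.\tag{5}$$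

**The Lefschetz formula.** For $g\ne1$, $L_i(g)$ is the sum over the fixed points of $g$ on $C_i$ of $1/(1-\varepsilon)$, where $\varepsilon$ is the multiplier of $g$ at the point, or its inverse, depending on the convention for the action on cohomology. As $|1-\varepsilon|=|1-\varepsilon^{-1}|$, the convention does not affect our estimates. For instance, on the Klein quartic an involution has four fixed points with $\varepsilon=-1$, and $4\cdot\frac12=2$, as found above.

Every fixed point is $x\tilde p$ for some $p\in P_i$ and $x\in G$. It is fixed by $g$ if and only if $x^{-1}gx\in H_p$, and then the multiplier is $\varepsilon_p(x^{-1}gx)$. Each point arises from the $m_p$ elements of a coset $xH_p$, and each $h\in[g]$ equals $x^{-1}gx$ for exactly $|C_G(g)|$ values of $x$. So $|L_i(g)|\le\sum_{p\in P_i}\ell_p(g)$ with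
$$\ell_p(g)=\frac1{m_p}\sum_{x\in G,\ x^{-1}gx\in H_p}\varphi_p(x^{-1}gx)=\frac{|C_G(g)|}{m_p}\sum_{h\in H_p\cap[g]}\varphi_p(h).$$
If $T\subset G\setminus\{1\}$ is conjugation-invariant, summing over the classes $\kappa\subset T$, with $|C_G(g)|=|G|/|\kappa|$ for each of the $|\kappa|$ elements of $\kappa$, gives
$$\sum_{g\in T}\ell_p(g)^2=\frac{|G|^2}{m_p^2}\sum_{\kappa\subset T}\frac1{|\kappa|}\Big(\sum_{h\in H_p\cap\kappa}\varphi_p(h)\Big)^2.\tag{6}$$

**Which elements are dangerous.** If $h$ is central and generates $H_p$ with $\varepsilon_p(h)=e^{2\pi i/m_p}$, then $\ell_p(h)=\frac{|G|}{2m_p\sin(\pi/m_p)}\ge\frac{|G|}{2\pi}$. A term of this size is comparable to the identity term. The next lemma says that elements with many conjugates, or generating a subgroup of large index in $H_p$, are harmless in mean square.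

**Lemma 5.** Let $d'\ge1$ be an integer and $T\subset G\setminus\{1\}$ conjugation-invariant, such that every $h\in H_p\cap T$ has $\iota(h)>d'$ or $[H_p:\langle h\rangle]>d'$. Then $\sum_{g\in T}\ell_p(g)^2\le2\,d'^{-1/2}|G|^2$.

*Proof.* Write $m=m_p$ and $s=|H_p\cap\kappa|\le|\kappa|$. On $H_p\cap\kappa$ both $\iota(h)=|\kappa|$ and $[H_p:\langle h\rangle]$ are constant, since all elements of $\kappa$ have the same order. Classes not meeting $H_p$ contribute nothing to (6).

**Step 1: classes with $|\kappa|>d'$.** Cauchy–Schwarz alone only gives $\frac1{|\kappa|}(\sum\varphi_p)^2\le\sum\varphi_p^2$, with no gain from $|\kappa|$ being large. On the other hand, bounding by the full sum of $\varphi_p$ leaves a factor $(\log m)^2$. An exponent between $1$ and $2$ avoids both. Put $a_\kappa=\sum_{h\in H_p\cap\kappa}\varphi_p(h)^{4/3}$. By Hölder, $\sum\varphi_p\le a_\kappa^{3/4}s^{1/4}$, so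
$$\frac1{|\kappa|}\Big(\sum_{h\in H_p\cap\kappa}\varphi_p(h)\Big)^2\le\frac{s^{1/2}}{|\kappa|}a_\kappa^{3/2}\le|\kappa|^{-1/2}a_\kappa^{3/2}\le d'^{-1/2}a_\kappa^{3/2}.$$
Since $\zeta(4/3)\le1+\int_1^\infty x^{-4/3}dx=4$, and each value $\|k\|$ occurs at most twice, (5) gives
$$\sum_\kappa a_\kappa^{3/2}\le\Big(\sum_\kappa a_\kappa\Big)^{3/2}\le\Big(2\Big(\frac m4\Big)^{4/3}\zeta(4/3)\Big)^{3/2}\le8^{3/2}\frac{m^2}{16}=\sqrt2\,m^2 .$$

**Step 2: classes with $|\kappa|\le d'$.** For these $[H_p:\langle h\rangle]>d'$ on $H_p\cap\kappa$, and by Cauchy–Schwarz and $s\le|\kappa|$, $\frac1{|\kappa|}(\sum\varphi_p)^2\le\sum_{h\in H_p\cap\kappa}\varphi_p(h)^2$. The index is $[H_p:\langle h\rangle]=\gcd(k,m)$, and $\|k\|$ is a positive multiple of it, so $\|k\|>d'$. By (5) these classes contribute in total at most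
$$2\sum_{j>d'}\frac{m^2}{16j^2}\le\frac{m^2}{8d'} .$$

**Step 3: insert in (6).** The sum is at most $\big(\sqrt2\,d'^{-1/2}+\frac1{8d'}\big)|G|^2\le2d'^{-1/2}|G|^2$. $\square$

## 7. The subgroup $R(d)$ generated by dangerous elements

Lemma 2 handles whole subgroups, so we put the elements that Lemma 5 does not cover into a normal subgroup with large centralizer.

**Definition.** For $p\in P$ and an integer $d\ge1$ let
$$\mathcal X_p(d)=\{h\in H_p:\ \iota(h)\le d,\ [H_p:\langle h\rangle]\le d\},\qquad B_p(d)=\langle\mathcal X_p(d)\rangle\le H_p,$$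
and let $R(d)$ be the normal subgroup of $G$ generated by all conjugates of all $B_p(d)$, $p\in P$. All of these increase with $d$.

**Examples.** If $G$ is abelian, then $\iota\equiv1$ and $\mathcal X_p(1)$ is the set of generators of $H_p$, so $B_p(d)=H_p$ for all $d\ge1$. Then $C_i/R(d)\to C_i/G=\mathbb P^1$ is unramified, hence of degree $1$, and $R(d)=G$; this is the choice made in Section 4. For $PSL(2,7)$ on the Klein quartic, the generators of the stabilizers of orders $2,3,7$ have $\iota=21,56,24$. For $7\le d<24$ the stabilizer of order $7$ has $\mathcal X_p(d)=\{1\}$ (the identity has index $7$), and for $d\ge24$ it has $\mathcal X_p(d)=H_p$. Altogether $R(d)=1$ for $d<21$, and $R(d)=G$ for $d\ge21$, since $G$ is simple.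

**Lemma 6.** In Case B, $[G:C_G(R(d))]\le J(d)$.

*Proof.* A subgroup of the cyclic group $H_p$ is determined by its index, so at most $d$ subgroups occur as $\langle h\rangle$ with $h\in\mathcal X_p(d)$. Choose one such $h$ for each of them. These at most $d$ elements generate $B_p(d)$, and each has centralizer of index at most $d$, so $[G:C_G(B_p(d))]\le d^d$. The number of conjugates of $B_p(d)$ is $[G:N_G(B_p(d))]\le d^d$, and each conjugate has centralizer of index at most $d^d$. Now $C_G(R(d))$ is the intersection of the centralizers of at most $28\,d^d$ subgroups, so its index is at most $(d^d)^{28d^d}=d^{28d^{d+1}}=J(d)$. $\square$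

**Two scales.** With $R=R(d)$, Lemmas 2 and 6 give a main term of at least $|G|^2/(15876\,J(d)^2)$. For the elements outside $R$ we would like to apply Lemma 5 with a parameter $d'$ so large that $d'^{-1/2}$ beats $J(d)^{-2}$. So $d'$ must be a large multiple of $J(d)^4$, and this is how $\Phi(d)$ was chosen. But outside $R(d)$ we only know that elements are not in $\mathcal X_p(d)$. Elements of $\mathcal X_p(\Phi(d))$ lying outside $R(d)$ would be covered by neither estimate. Increasing $d$ moves the gap without closing it. What helps is that a chain of subgroups of $H_p$ cannot grow too often once its index is bounded.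

**Lemma 7.** In Case B, there is $i<A_{29}$ with $B_p(d_i)=B_p(d_{i+1})$ for all $p\in P$.

**Step 1: active points.** Note that $J(d)\ge d$, so the sequence $d_i$ increases. Call $p$ *active at* $i$ if $\mathcal X_p(d_i)\ne\emptyset$. An active $p$ stays active afterwards, and $[H_p:B_p(d_i)]\le d_i$, because $B_p(d_i)$ contains some $\langle h\rangle$ of index at most $d_i$. If $p$ is not active at $i$, then $B_p(d_i)=1$.

**Step 2: intervals with constant active set.** Suppose the conclusion fails for every $i\in\{0,\dots,N-1\}$. Split $\{0,\dots,N\}$ into the maximal intervals $[a,b]$ on which the set of active points is constant. This set only grows and has at most $28$ elements, so there are at most $29$ intervals.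

**Step 3: the length of an interval.** For $a\le i<b$ some $B_p$ strictly increases from $i$ to $i+1$. This $p$ is active, since an inactive one has $B_p=1$ at both $i$ and $i+1$; hence $p$ is active at $a$. Each strict increase at least halves the index in $H_p$, so an active $p$ admits at most $\log_2[H_p:B_p(d_a)]\le\log_2d_a$ of them after $a$. As $|P|\le28$, $b-a\le28\log_2d_a$.

**Step 4: add up.** Number the intervals $j=0,1,\dots$, with $j\le28$. By induction the $j$-th one starts at an index at most $A_j$: this holds for $j=0$, and if it holds for $j$, then the interval ends at an index at most $A_j+\lfloor28\log_2d_{A_j}\rfloor=A_{j+1}-1$, so the next one starts at most at $A_{j+1}$. The last interval ends at $N$, so $N\le A_{29}-1$. Hence the conclusion cannot fail for all $i<A_{29}$. $\square$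

## 8. Proof of Theorem 1 in Case B

**Step 1: choose the subgroup.** Take $i$ from Lemma 7. Put $R=R(d_i)$, $J=J(d_i)\le J_*$, $d'=d_{i+1}=4\cdot10^{14}J^4$, and $T=G\setminus R$. As $R$ is normal, $T$ is conjugation-invariant, and $1\notin T$.

**Step 2: Lemma 5 applies to $T$.** Let $h\in H_p\cap T$. Then $h\notin R\supseteq B_p(d_i)=B_p(d')$, so $h\notin\mathcal X_p(d')$. That is, $\iota(h)>d'$ or $[H_p:\langle h\rangle]>d'$. This holds for every $p\in P$.

**Step 3: the terms outside $R$.** By Cauchy–Schwarz over the $r_i$ points of $P_i$ and Lemma 5,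
$$\sum_{g\notin R}|L_i(g)|^2\le r_i\sum_{p\in P_i}\sum_{g\notin R}\ell_p(g)^2\le2r_i^2d'^{-1/2}|G|^2\qquad(i=1,2),$$
where the index $i$ now numbers the curves. By Cauchy–Schwarz again, with $r_1r_2\le196$ and $d'^{1/2}=2\cdot10^7J^2$,
$$\sum_{g\notin R}|L_1(g)L_2(g)|\le2r_1r_2d'^{-1/2}|G|^2\le\frac{392}{2\cdot10^7J^2}|G|^2\le\frac{|G|^2}{31752\,J^2}.$$

**Step 4: the terms in $R$.** By Lemmas 2 and 6,
$$\sum_{g\in R}L_1(g)L_2(g)\ge\frac{|C_G(R)|^2}{15876}\ge\frac{|G|^2}{15876\,J^2}.$$

**Step 5: combine.** By (3) the sums over $G$ and over $R$ are real, hence so is the sum over $G\setminus R$. So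
$$|G|\,\chi(S)=\sum_{g\in G}L_1(g)L_2(g)\ge\frac{|G|^2}{15876J^2}-\frac{|G|^2}{31752J^2}=\frac{|G|^2}{31752J^2},$$
that is, $|G|\le31752\,J_*^2\,\chi(S)\le C\chi(S)$. By Lemma 1,
$$\gamma(X)\le\frac{196}6|G|\le33\,|G|\le1047816\,J_*^2\,\chi(S)=C\,\chi(S).$$
Together with Case A this proves Theorem 1, and the conjecture is true. $\blacksquare$

## 9. Effective bounds for the group and the branch data

**Corollary.** For fixed $(p_g,q)$, all discrete data of product-quotient surfaces of general type are effectively bounded: $|G|\le C\chi$, $h_1+h_2=q$, and $r_1,r_2\le\max(14,19845\,\chi)$. Hence only finitely many topological types (groups with pairs of generating vectors) occur, all contained in a computable finite list.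

*Proof.* The first bound is Theorem 1, and $h_1+h_2=q$ was noted in Section 4. In Case B, $r_1,r_2\le14$. In Case A, with index $1$ as there, Lemmas 3 and 4 give
$$9\chi\ge2|G|\cdot\frac{r_1}{105}\cdot\frac1{42},\qquad9\chi\ge2|G|\cdot\frac17\cdot\frac{r_2}{168},$$
so $r_1\le19845\,\chi$ and $r_2\le5292\,\chi$, using $|G|\ge1$. Finally, there are finitely many groups of bounded order, and in each of them finitely many generating vectors with $h_i,r_i$ bounded. $\square$

## 10. Cyclic covers showing that linear growth and general type are both needed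

**Proof of Theorem 2(a): the curves.** Let $n\ge3$, $t\ge2$, and let $C_1,C_2$ be curves $y^n=\prod_{j=1}^{nt}(x-x_j)$ with distinct $x_j$. Let $G=\mathbb Z/n$ act by $y\mapsto\zeta y$, $\zeta=e^{2\pi i/n}$, on both. Then $B_i=\mathbb P^1$, so $q=0$. As $n$ divides the degree $nt$, there is no branching at infinity, and by Hurwitz $2g(C_i)-2=-2n+nt(n-1)$, that is, $g(C_i)-1=\frac n2(t(n-1)-2)$.

**The singularities.** The $nt$ branch points are totally ramified, with local coordinate $y$ and multiplier $\zeta$. So $X$ has exactly $(nt)^2$ singular points, all of type $\frac1n(1,1)$, and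
$$\gamma(X)=(nt)^2\,\frac{(n-1)(n-2)}{6n}=\frac16t^2n(n-1)(n-2).$$

**The geometric genus.** The forms $x^a\,dx/y^j$ with $1\le j\le n-1$, $0\le a\le jt-2$ are holomorphic. At the points $y=0$ we have $dx=(\text{unit})\,y^{n-1}dy$, so the order is $n-1-j\ge0$; at the $n$ points at infinity the order is $jt-a-2\ge0$. They are linearly independent, and their number is $\sum_{j=1}^{n-1}(jt-1)=\frac{tn(n-1)}2-(n-1)=g(C_i)$, so they form a basis of $H^0(K_{C_i})$. The form $x^adx/y^j$ has character $\zeta^{-j}$. Invariants in the tensor product pair $j$ with $n-j$, and $\sum_{j=1}^{n-1}j(n-j)=\frac{n(n^2-1)}6$, so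
$$p_g=\sum_{j=1}^{n-1}(jt-1)((n-j)t-1)=\frac16t^2n(n^2-1)-tn(n-1)+(n-1)>0 ,$$
positive because every summand is.

**General type.** We have
$$K_X^2=8(g(C_1)-1)(g(C_2)-1)/n=2n(t(n-1)-2)^2.$$
At a point $\frac1n(1,1)$ the exceptional curve $E$ has $E^2=-n$ and coefficient $-\frac{n-2}n$ in $K_S$, so each point lowers $K^2$ by $\frac{(n-2)^2}n$. Hence
$$K_S^2=n\big[2(t(n-1)-2)^2-t^2(n-2)^2\big]>0,$$
because $t(n-1)-2=t(n-2)+(t-2)\ge t(n-2)>0$. Since $p_g>0$, the Kodaira dimension is nonnegative. The minimal model then has $K^2\ge K_S^2>0$, so by Enriques' classification $S$ is of general type.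

**The ratio.** As $t\to\infty$, $\gamma(X)/p_g\to\frac{n-2}{n+1}$, and this tends to $1$ as $n\to\infty$. Given $c<1$, choose $n$ with $\frac{n-2}{n+1}>c$ and then $t$ large. $\square$

**Proof of Theorem 2(b).** Take the family of Section 4: $n\ge5$ odd, $C_1=C_2:\ y^2=x^n-1$, of genus $\frac{n-1}2\ge2$, with $G=\mathbb Z/n$ acting by $x\mapsto\zeta x$. The invariants $x^n$ and $y$ satisfy $y^2=x^n-1$, so $B_i=\mathbb P^1$ with coordinate $y$, and $q=0$. $H^0(K_{C_i})$ has basis $x^{j-1}dx/y$, $1\le j\le\frac{n-1}2$, of character $\zeta^j$. Since $2\le j+j'\le n-1$, no product is invariant, and $p_g=0$.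

**The fixed points.** On $C_i$ there are two fixed points with $x=0$, with local coordinate $x$ and multiplier $\zeta$. At infinity there is one point, where $x$ and $y$ have poles of orders $2$ and $n$; so $x^{(n-1)/2}/y$ is a local coordinate there, with multiplier $\zeta^{(n-1)/2}$. Since $2g(C_i)-2=n-3=-2n+3(n-1)$, there is no other ramification.

**The singularities.** $X$ has nine singular points. Two points at $x=0$ give multipliers $(\zeta,\zeta)$, which accounts for four points $\frac1n(1,1)$. The two points at infinity give equal multipliers, and $\frac{n-1}2$ is prime to $n$, so this is a fifth $\frac1n(1,1)$. The remaining four mixed pairs are of type $\frac1n(1,\frac{n-1}2)\cong\frac1n(1,n-2)$, because $\frac{n-1}2(n-2)\equiv1\pmod n$. From $\frac n{n-2}=2-\frac{n-4}{n-2}$ one gets, by induction down to $\frac31=[3]$, $\frac n{n-2}=[2,\dots,2,3]$ with $\frac{n-3}2$ twos. With $a=n-2$ and $a'=\frac{n-1}2$,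
$$\gamma=\frac16\Big(\frac{3n-5}{2n}-\frac{n-3}2\Big)=-\frac{(n-1)(n-5)}{12n}.$$

**The total.**
$$\gamma(X)=5\cdot\frac{(n-1)(n-2)}{6n}-4\cdot\frac{(n-1)(n-5)}{12n}=\frac{n-1}{6n}\big[(5n-10)-(2n-10)\big]=\frac{n-1}2,$$
which is unbounded, while $p_g=q=0$. $\square$
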